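# Spikes on arithmetic progressions and the Stechkin constant for even $r\ge 4$

How well does the smoothness of a periodic function, measured by $r$-th differences with steps up to $\pi/n$, control its distance to the trigonometric polynomials of degree $\le n-1$? A conjecture names the best constant. We shall see that the constant is too small for every even $r\ge4$. We begin with a regime where the same inequality has a short proof, namely steps much shorter than $\pi/n$.

## 1. Short steps: spikes that a difference sees one at a time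

### Quantities and two computations by hand

Let $C$ be the space of continuous $2\pi$-periodic real functions with the norm $\|f\|=\max_x|f(x)|$, and let $\mathcal T_{n-1}$ be the space of trigonometric polynomials of degree $\le n-1$. Put
$$E_{n-1}(f)=\inf_{T\in\mathcal T_{n-1}}\|f-T\|,\qquad \omega_r(f,\delta)=\sup_{0<h\le\delta}\|\Delta_h^rf\|,\qquad \Delta_h^rf(x)=\sum_{i=0}^r(-1)^{r-i}\binom rif(x+ih),$$
$$K_{n,r}(\delta)=\sup_{f}\frac{E_{n-1}(f)}{\omega_r(f,\delta)},\qquad \gamma_r^*=\binom r{\lfloor r/2\rfloor}^{-1},$$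
where the supremum runs over the non-constant $f\in C$ (so that $\omega_r(f,\delta)>0$). The number $K_{n,r}(\delta)$ is the Stechkin constant. The conjecture, from S. Foucart, Yu. Kryakin, and A. Shadrin, "On the exact constant in Jackson-Stechkin inequality for the uniform metric", arXiv:math/0612283 (2006), says that
$$\sup_{n}K_{n,r}\Big(\frac\pi n\Big)=\gamma_r^*\qquad\text{for all } r\in\mathbb N .$$
For $r=1$, Korneichuk proved $1-\frac1{2n}\le K_{n,1}(\frac\pi n)<1$, which agrees with $\gamma_1^*=1$.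

*The case $n=r=1$.* We approximate by constants, so $E_0(f)=\frac12(\max f-\min f)$. Any two points of the circle are at distance $\le\pi$, so $\omega_1(f,\pi)=\max f-\min f$. Hence $K_{1,1}(\pi)=\frac12$, the lower end of Korneichuk's bound.

*A smooth function.* Let $f(x)=\cos nx$. The functional $f\mapsto\frac1{2n}\sum_{i=1}^{2n}(-1)^if(i\pi/n)$ annihilates $\mathcal T_{n-1}$, has norm $1$ and takes the value $1$ at $\cos nx$; so $E_{n-1}(f)=1$. A first difference with step $h$ multiplies $e^{inx}$ by $e^{inh}-1$, of modulus $2|\sin\frac{nh}2|$, so $\omega_r(f,\frac\pi n)=2^r$. The ratio is $2^{-r}$, well below $\gamma_r^*$ (for $r=4$: $\frac1{16}$ against $\frac16$). Functions that come near $\gamma_r^*$ must look different: we shall use narrow spikes.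

### Centered differences

From now on $r=2k$ with $k\ge2$. Put
$$B=\binom{2k}k,\quad a_j=\frac1B\binom{2k}{k+j}\ (|j|\le k),\quad \Lambda=\sum_{|j|\le k}a_j=\frac{4^k}B,\quad D_hf(x)=\sum_{j=-k}^k(-1)^ja_jf(x+jh).$$
Substituting $i=k+j$ we get $\Delta_h^{2k}f(x-kh)=(-1)^kB\,D_hf(x)$. Since $a_{-j}=a_j$, also $D_{-h}=D_h$. Hence
$$\omega_{2k}(f,\delta)=B\sup_{x,\;0<|h|\le\delta}|D_hf(x)|. \tag{1}$$
We call $x$ the center and $h$ the step of $D_hf(x)$. Note that $a_0=1$, $a_1=\frac k{k+1}$, $a_2=\frac{k(k-1)}{(k+1)(k+2)}>0$, $a_j\le a_1$ for $j\ne0$, and $\sum_j(-1)^ja_j=0$. The operator $D_h$ annihilates linear functions. Put $c=1-a_1=\frac1{k+1}\le\frac13$. For $k=2$ the weights $(-1)^ja_j$ are $\frac16,-\frac23,1,-\frac23,\frac16$, and $\Lambda=\frac83$.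

We need the tails $P_m=\sum_{j\ge m}(-1)^ja_j$, with $P_{-k}=P_{k+1}=0$. From $\sum_{i\ge s}(-1)^i\binom Ni=(-1)^s\binom{N-1}{s-1}$ for $1\le s\le N$ (Pascal's rule makes the sum telescope), with $N=2k$, $s=k+m$,
$$P_m=\frac{(-1)^m}B\binom{2k-1}{k+m-1}\quad(-k<m\le k). \tag{2}$$
So $P_0=\frac12$ and $P_1=-\frac12$. For all other $m$,
$$2|P_m|\le\binom{2k-1}{k-2}\Big/\binom{2k-1}{k-1}=\frac{k-1}{k+1}.$$

### A functional on $2n$ points

This part supplies lower bounds for $E_{n-1}$. Recall that a nonzero $T\in\mathcal T_{n-1}$ has at most $2n-2$ zeros per period, because $T(x)=e^{-i(n-1)x}p(e^{ix})$ with an algebraic polynomial $p$ of degree $\le2n-2$; and $\dim\mathcal T_{n-1}=2n-1$.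

**Lemma 1.** Let $x_1<\dots<x_{2n}$, $x_{2n}-x_1<2\pi$ and $s_i=(-1)^i$. There are numbers $\lambda_i$ with $\operatorname{sgn}\lambda_i=s_i$, $\sum_i|\lambda_i|=1$ and $\sum_i\lambda_iT(x_i)=0$ for all $T\in\mathcal T_{n-1}$. For every $f\in C$,
$$E_{n-1}(f)\ge\sum_i\lambda_if(x_i). \tag{3}$$
Moreover $\sum_i\lambda_ix_i\ne0$.

**Proof.** Evaluation at any $2n-1$ of the points is injective on $\mathcal T_{n-1}$, hence bijective onto $\mathbb R^{2n-1}$; so any $2n-1$ of the $2n$ evaluations are linearly independent. The $2n$ evaluations on a space of dimension $2n-1$ are dependent. Hence there is a nontrivial relation $\sum\lambda_iT(x_i)=0$, it is unique up to a factor, and all $\lambda_i\ne0$. Put $p(x)=\prod_{l\ne i,i+1}\sin\frac{x-x_l}2$. It has $2n-2$ factors, an even number, and a product of two of them is a trigonometric polynomial of degree $\le 1$; so $p\in\mathcal T_{n-1}$. Its zeros are the points $x_l+2\pi\mathbb Z$, $l\neq i,i+1$, so it has no zero on $[x_i,x_{i+1}]$ and vanishes at the other $x_l$.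 Thus $\lambda_ip(x_i)+\lambda_{i+1}p(x_{i+1})=0$ with $p(x_i),p(x_{i+1})$ of one sign, and $\lambda_i\lambda_{i+1}<0$. Now normalize.

For (3): $\sum\lambda_if(x_i)=\sum\lambda_i(f-T)(x_i)\le\|f-T\|$ for every $T\in\mathcal T_{n-1}$.

Finally, the evaluation map $\mathcal T_{n-1}\to\mathbb R^{2n}$ is injective, so its range has dimension $2n-1$ and is the whole hyperplane $\{z:\sum\lambda_iz_i=0\}$. If $\sum\lambda_ix_i=0$, some $T\in\mathcal T_{n-1}$ satisfies $T(x_i)=x_i$ for all $i$. By Rolle's theorem $T'-1$ has at least $2n-1$ zeros in $(x_1,x_{2n})$, an interval of length $<2\pi$. But $T'-1\in\mathcal T_{n-1}$ is nonzero, since its mean is $-1$. This is a contradiction. $\square$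

The last claim is the source of strict inequality: the function $x$ is invisible to $D_h$, but not to the functional.

**Lemma 2.** In the situation of Lemma 1 put $X=\{x_i\}$, and let $\delta>0$ satisfy $x_{2n}-x_1+2(k+1)\delta<2\pi$. There is $g\in C$ with $m_g:=\sum_i\lambda_ig(x_i)>0$ and
$$D_hg(x)=0\quad\text{whenever } \operatorname{dist}(x,X+2\pi\mathbb Z)<\delta,\ |h|\le\delta. \tag{4}$$

**Proof.** Let $g(x)=x$, or $g(x)=-x$, on $[x_1-(k+1)\delta,\,x_{2n}+(k+1)\delta]$, with the sign that makes $m_g>0$. The interval is shorter than $2\pi$, so $g$ extends to an element of $C$. In (4), after a shift by a multiple of $2\pi$, all points $x+jh$ lie within $(k+1)\delta$ of one $x_i$, where $g$ is linear. $\square$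

### The easy regime

**Proposition 1.** Let $r=2k\ge4$ and $0<\alpha<\frac1{2k}$. Then $K_{n,r}(\frac{\alpha\pi}n)>\gamma_r^*$ for all large $n$.

**Proof.** *Step 1: points further apart than a whole difference.* Put $\delta=\alpha\pi/n$, choose $t$ with $2k\alpha<t<1$, and let $x_i=id$, $1\le i\le2n$, $d=t\pi/n>2k\delta$. Since $x_{2n}-x_1<2\pi t$, for large $n$ we have $x_{2n}-x_1+(2k+2)\delta<2\pi$. Take $\lambda_i$ and $g$ from Lemmas 1 and 2.

*Step 2: spikes.* Choose $0<\nu<\delta$ with $2\nu<d-2k\delta$. Let $F_1$ be the $2\pi$-periodic function equal to $s_i\max(0,1-|x-x_i|/\nu)$ near $x_i$ and $0$ elsewhere. Two spikes on the circle are separated by gaps longer than $2k\delta$: neighbors on the line by $d-2\nu$, the first and last around the circle by more than $(2k+2)\delta-2\nu$. So for $0<|h|\le\delta$ the points $x+jh$, $|j|\le k$, meet at most one spike.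

*Step 3: differences of one spike.* Let that spike have center $y$ (after a shift by a multiple of $2\pi$). Its height at $x+jh$ is $\int_0^1\mathbf 1[\,|x+jh-y|<\nu(1-s)]\,ds$ up to sign. For each $s$ the indices $j$ counted form an interval $W=\{m,\dots,m'\}$ of integers (or none), and $\sum_{j\in W}(-1)^ja_j=P_m-P_{m'+1}$. By (2) all $|P|\le\frac12$, so $|D_hF_1(x)|\le1$ everywhere. Suppose that $\operatorname{dist}(x,X+2\pi\mathbb Z)\ge\nu$. Then $0\notin W$, and by the symmetry $a_{-j}=a_j$ we may take $m\ge1$. Then $|P_m-P_{m'+1}|\le\frac12+\frac12\cdot\frac{k-1}{k+1}=\frac k{k+1}=a_1$. So $|D_hF_1(x)|\le a_1=1-c$ at such centers.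

*Step 4: add a little of $g$.* Let $\varepsilon=\frac c{\Lambda\|g\|}$ and $F=F_1+\varepsilon g$. If $\operatorname{dist}(x,X+2\pi\mathbb Z)<\nu<\delta$, then $D_hg(x)=0$ and $|D_hF(x)|\le1$. Otherwise $|D_hF(x)|\le1-c+\varepsilon\Lambda\|g\|=1$. By (1), $\omega_r(F,\delta)\le B$. By (3), $E_{n-1}(F)\ge\sum\lambda_is_i+\varepsilon m_g=1+\varepsilon m_g$. So $K_{n,r}(\delta)\ge(1+\varepsilon m_g)/B>\gamma_r^*$. $\square$

The mechanism has two parts. The function $F_1$ has $|D_hF_1|\le1$, with a *uniform gap below $1$ away from $X$*. The function $g$ is free near $X$ and uses up that gap elsewhere.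

## 2. Steps that reach the next spike

What changes when $\delta=\pi/n$? Lemma 1 needs $2n$ points: its proof shows that any $2n-1$ evaluations are independent on $\mathcal T_{n-1}$, so no nontrivial functional lives on fewer points. Now $2n$ points on a circle of length $2\pi$ always contain two neighbors at distance $\le\pi/n$. A difference with step $\le\delta$ therefore sees two spikes of opposite sign, and Step 2 above breaks down:

- For equally spaced $x_i=i\pi/n$, center $x_m$ and step $\pi/n$, the values alternate along the progression, and $D_h$ gives $s_m\sum a_j=s_m\Lambda$. We are back at the ratio $2^{-r}$ of the cosine.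
- Suppose that the $x_i$ are linearly independent over $\mathbb Q$, in an interval so short that the circle does not interfere. Then the progression $x_m+j(x_{m+1}-x_m)$ contains no $x_i$ except at $j=0,1$. The center contributes $s_m$, the neighbor $(-1)a_1s_{m+1}=a_1s_m$, and $|D_h|=1+a_1$.

The second loss is milder, and independence will be kept. But $1+a_1>1$, so isolated spikes do not suffice. The progression contains further points at which $F$ is still $0$, and we may choose values there. Here is what this freedom yields.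

**Theorem.** Let $r=2k\ge4$ be even and $0<\alpha<\frac32$. There is $n_0=n_0(r,\alpha)$ such that
$$K_{n,r}\Big(\frac{\alpha\pi}n\Big)>\gamma_r^*=\binom{2k}k^{-1}\qquad\text{for all } n\ge n_0 .$$

With $\alpha=1$ we get $\sup_nK_{n,r}(\frac\pi n)>\gamma_r^*$ for every even $r\ge4$, for example $r=4$ with $\gamma_4^*=\frac16$. So the conjectured equality for all $r$ is false. The cases $r=2$ and $r$ odd are not decided here. The rest of the notes proves the Theorem.

## 3. Sign patterns along an arithmetic progression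

Which values on a progression keep $|D_h|\le1$? Signs of an affine function do, because they change at most once. We allow the affine function to take values in an ordered rational vector space: a $\mathbb Q$-vector space with a total order compatible with addition and with multiplication by positive rationals. The examples needed are $\mathbb R$, and $\mathbb R^2$ with the lexicographic order, where $(p,q)>0$ means $p>0$, or $p=0$ and $q>0$. For example $\operatorname{sgn}(2,-3)=+1$ and $\operatorname{sgn}(0,-3)=-1$.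

For a sequence $\sigma=(\sigma_j)_{|j|\le k}$ write $D(\sigma)=\sum_j(-1)^ja_j\sigma_j$.

**Lemma 3.** Let $\sigma_j=\operatorname{sgn}(\xi+j\zeta)\in\{-1,0,1\}$, with $\xi,\zeta$ in an ordered rational vector space. Then $|D(\sigma)|\le1$. If $D(\sigma)=1$, then $\xi>0$ and ($\xi-\zeta<0$ or $\xi+\zeta<0$). If $D(\sigma)\ne1$, then $D(\sigma)\le1-\vartheta$ with $\vartheta=\min(\frac12,\frac2{k+1})$.

**Proof.** If $\zeta=0$, then $\sigma$ is constant and $D(\sigma)=0$. Replacing $j$ by $-j$ does not change $D(\sigma)$, so let $\zeta>0$. Then $\xi+j\zeta$ is strictly increasing in $j$ and has at most one zero.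

- If $\sigma$ is constant, $D(\sigma)=0$.
- If $\sigma_j=-1$ for $j<m$ and $+1$ for $j\ge m$, with $-k<m\le k$, then $D(\sigma)=P_m-(0-P_m)=2P_m$. This is $1$ for $m=0$, $-1$ for $m=1$, and otherwise has modulus $\le1-\frac2{k+1}$ by (2). The case $m=0$ means $\xi>0>\xi-\zeta$.
- If the zero is at index $i$, then $D(\sigma)=P_{i+1}-\sum_{j<i}(-1)^ja_j=P_{i+1}+P_i$. The two terms have opposite signs, or one of them is $0$, and both have modulus $\le\frac12$. So $|D(\sigma)|\le\frac12$. $\square$

For $k=2$ the pattern $(-,-,+,+,+)$ gives $-\frac16+\frac23+1-\frac23+\frac16=1$, while $(-,+,+,+,+)$ gives $-\frac13$ and $(-,0,+,+,+)$ gives $\frac13$.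

## 4. Points independent over $\mathbb Q$, and why one sign function is not enough

### The points

Fix $k\ge2$ and $0<\alpha<\frac32$, and put $\delta=\alpha\pi/n$. Fix $\varepsilon_0\in(0,\frac13)$ with $(\frac23+\varepsilon_0)\alpha<1$. Choose $x_1<\dots<x_{2n}$, linearly independent over $\mathbb Q$, with
$$\tfrac23\delta<x_{i+1}-x_i<(\tfrac23+\varepsilon_0)\delta<\delta. \tag{5}$$
This is possible: take $x_1\ne0$ and choose each $x_{i+1}$ in the required open interval outside the countable set $\operatorname{span}_{\mathbb Q}(x_1,\dots,x_i)$. Put $X=\{x_i\}$, $I=[x_1,x_{2n}]$, $s_i=(-1)^i$. From (5) we get three facts: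

- two distinct elements of $X$ at distance $\le\delta$ are consecutive, since otherwise their distance exceeds $\frac43\delta$;
- consecutive elements have a distance $d$ with $\frac32d>\delta$;
- $|I|<2n(\frac23+\varepsilon_0)\delta=2\pi\alpha(\frac23+\varepsilon_0)<2\pi$. This is where $\alpha<\frac32$ comes from.

Let $V=\bigoplus\mathbb Qx_i\subset\mathbb R$, a dense subset of the line, and write $v=\sum q_i(v)x_i$ for $v\in V$. Put $u_l(v)=s_lq_l(v)$ and $A_0(v)=\sum_lu_l(v)$. Then $A_0$ is $\mathbb Q$-linear and $A_0(x_i)=s_i$.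

### A first extension, and what it lacks

Let $S_0=\operatorname{sgn}A_0$ on $V$ and $S_0=0$ off $V$. If a progression $v+jw$ lies in $V$, Lemma 3 gives $|D_wS_0(v)|\le1$. The pair defect has disappeared: along $x_m+j(x_{m+1}-x_m)$ we have $A_0=s_m(1-2j)$, one sign change, $D=s_m$.

The gap away from $X$ has disappeared too. Take $w=x_2-x_1$ and $v=x_2+q(x_1+x_2)$ with $q\in\mathbb Q$. As $s_1=-1$, $s_2=1$, we get $A_0(v+jw)=1+2j$ and $D_wS_0(v)=1$. Since $x_1+x_2\ne0$, such $v$ are dense in $\mathbb R$. So the value $1$ occurs at centers far from $X$, where $D_hg$ need not vanish, and no room is left for $\varepsilon g$.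

To regain room we multiply by a factor $1-\eta(x)$ with $0<\eta\le1$, which we also need to cut the function off outside an interval. If $\eta$ varies so slowly that $\Lambda|\eta(x+t)-\eta(x)|\le\frac12\eta(x)$ for $|t|\le k\delta$, the difference is at most $1-\frac12\eta(x)$. This inequality has a price: if $\eta$ vanishes at one point, it vanishes within $k\delta$ of it, hence everywhere. So $\eta\ge\varsigma>0$ throughout, and the values at $X$ drop to $(1-\varsigma)s_i$. We must put $\varsigma s_i$ back at the points $x_i$.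

Putting back $\varsigma s_i$ at $X$ recreates the pair defect on a small scale: for center $x_m$ and $y_1=x_{m+1}$ we get, up to sign, $(1-\varsigma)+\varsigma(1+a_1)>1$. So we compensate at one more point of that progression. The point $y_{-1}=2x_m-x_{m+1}$ is unsuitable: it would need a value $\varsigma ts_m$ with $ta_1\ge a_1$, so $t\ge1$, and as a center outside $X$ it would itself contribute $\varsigma t\ge\varsigma$, up to sign, where we want strictly less than $\varsigma$. The point $y_{-2}=x_m+2(x_m-x_{m+1})$ has weight $+a_2$, so there we use a value of sign $-s_m$, which is harmless when this point is a center. This uses $a_2>0$, that is, $k\ge2$. For an ordered pair $(i,j)$ with $|i-j|=1$ put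
$$Y_{ij}=3x_j-2x_i=x_j+2(x_j-x_i),\qquad \beta=\frac{2a_1}{a_2}=\frac{2(k+2)}{k-1}>2,$$
$$M=\sum_is_i\mathbf 1_{x_i}-\beta\sum_{|i-j|=1}s_j\mathbf 1_{Y_{ij}}.$$
All these points are distinct by independence. For $k=2$, $\beta=8$, and the pair progression has $D_hM=1+\frac23-\frac16\cdot8=\frac13$.

One obstacle remains: the large values at $Y_{ij}$ can occur at odd indices. We would like $D_hM(v)\le1$, and $<1$ for $v\notin X$, on all progressions where the sign function has $D=1$. With $A_0$ alone this fails. Take $v=x_2+q(x_1+x_2)$, $q\ne0$, with $w=Y_{12}-v$, $0<|w|\le\delta$. Then $A_0(v+jw)=1+4j$, so $D=1$. The coordinate sum of $v+jw$ is $1+2q(1-j)$, and it equals $1$ only for $j=1$; all points in the support of $M$ have coordinate sum $1$. So $D_wM(v)=(-1)a_1\cdot(-\beta)=a_1\beta>1$. Requiring coordinate sum $1$ is not enough either: take $v=x_2+q(x_3-x_1)$, $q\ne0$, with $w=Y_{12}-v$, $0<|w|\le\delta$. Again $A_0(v+jw)=1+4j$, all coordinate sums are $1$, and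
$$v+jw=[-(1-j)q-2j]\,x_1+(1+2j)\,x_2+(1-j)q\,x_3 .$$
If this point lies in the support of $M$ and $j\ne1$, its $x_3$-coordinate is nonzero, so it is $x_3$, $Y_{23}$, $Y_{32}$ or involves an $x_l$ with $l\ge4$ (impossible). The $x_2$-coordinate would then be $0$, $-2$ or $3$; but $1+2j=0$ and $1+2j=-2$ have no integer solution, and $1+2j=3$ means $j=1$. So again $D_wM(v)=a_1\beta$.

The remedy is to average the signs of several maps. If just one of them has $D\ne1$, Lemma 3 gives a definite loss $\vartheta$ for it, and this outweighs $\varsigma D_hM$ when $\varsigma$ is small. The family should be rich enough that progressions on which *all* maps have $D=1$ are harmless for $M$.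

### The family of maps

In this section and in Sections 6 and 7 we use of the signs only that $s_i\in\{\pm1\}$ alternate; both alternating choices are allowed. Consider the $N=2n+3$ affine maps on $V$
$$A_0,\qquad A_l=(u_l,A_0)\ (1\le l\le2n),\qquad A_\pm=\Big(\pm\big(\textstyle\sum_iq_i-1\big),\,A_0\Big),$$
with values in $\mathbb R$, respectively in $\mathbb R^2$ ordered lexicographically. All $A$ in the family satisfy
$$\operatorname{sgn}A(x_m)=s_m,\qquad \operatorname{sgn}A(Y_{ij})=s_j. \tag{6}$$
Indeed $A_0(x_m)=s_m$, $u_m(x_m)=s_m$, and $u_l(x_m)=0$ for $l\ne m$. Since $s_i=-s_j$, $A_0(Y_{ij})=3s_j-2s_i=5s_j$, $u_j(Y_{ij})=3s_j$, $u_i(Y_{ij})=-2s_i=2s_j$, and the other $u_l$ vanish there. The coordinate sum is $1$ at all these points. When the first component vanishes, the sign is that of $A_0$.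

Along a progression $v+jw$ in $V$ an affine map takes the values $A(v)+j\zeta$ with $A(v)\pm\zeta=A(v\pm w)$. So Lemma 3 applies to $\sigma_j=\operatorname{sgn}A(v+jw)$.

## 5. The constants and the finitely supported function $F_0$

### Constants

This step fixes all constants, in an order that avoids circularity. With $\vartheta$ from Lemma 3 put
$$\varsigma=\frac\vartheta{N(\Lambda\beta+1)},\qquad N=2n+3. \tag{7}$$
Since $\Lambda,\beta\ge1$ and $\vartheta\le\frac12$, we have $\varsigma\le\frac12$ and $\varsigma\beta\le\frac12\le1-\varsigma$. Let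
$$\kappa=\frac{\log(1+\frac1{2\Lambda})}{k\delta},\quad R=\frac{\log(1/\varsigma)}\kappa,\quad I_2=I+[-(2k+2)\delta,(2k+2)\delta],\quad I_3=I_2+[-R,R].$$
Since $\log(1/\varsigma)=O_k(1+\log n)$, we have $R=O_k(1+\log n)\,\delta$, and
$$|I_3|+2k\delta+2\delta\le2\pi\alpha(\tfrac23+\varepsilon_0)+O_k(1+\log n)\frac{\alpha\pi}n .$$
The first term is $<2\pi$ and the second tends to $0$. So there is $n_0(r,\alpha)$ such that for $n\ge n_0$
$$|I_3|+2k\delta+2\delta<2\pi. \tag{8}$$
Fix such an $n$. By (8) Lemmas 1 and 2 apply; fix $\lambda_i$, $g$, $m_g>0$.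

### Heights

To make narrow spikes we need a function with *finite* support, while the signs live on the dense set $V$. We truncate slowly, by arithmetic complexity. Let $b=(2k)!$ and let $V_0$ be the set of $v\in V$ with all $q_i(v)\in\mathbb Z[1/b]$. The height $\operatorname{ht}(v)$ of $v\in V_0$ is the least integer $K\ge0$ such that $b^Kq_i(v)\in\mathbb Z$ and $|q_i(v)|\le b^K$ for all $i$; larger integers then satisfy these conditions as well. For $k=2$, $b=24$: $\operatorname{ht}(x_i)=0$, $\operatorname{ht}(\frac12x_1)=1$, $\operatorname{ht}(\frac1{48}x_1)=2$, $\operatorname{ht}(30x_1)=2$. For all $k\ge2$, $\operatorname{ht}(Y_{ij})=1$.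

**Two points of a progression control the rest.** Let $y_j=x+jh$, $|j|\le k$. If $y_i,y_j\in V_0$ for some $i\ne j$, with heights $\le K$, then $x,h\in V_0$ and
$$\operatorname{ht}(y_l)\le K+1\quad\text{for all } |l|\le k. \tag{9}$$
Indeed $|j-i|\le2k$ divides $b$, so $h=(y_j-y_i)/(j-i)$ has coefficients in $b^{-K-1}\mathbb Z$ of modulus $\le2b^K$. Then $y_l=y_i+(l-i)h$ has coefficients in $b^{-K-1}\mathbb Z$ of modulus $\le b^K+2k\cdot2b^K=(4k+1)b^K\le b^{K+1}$, as $(2k)!\ge 2\cdot2k(2k-1)\ge4k+1$. Also $x=y_0\in V_0$.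

### Definition of $F_0$

For $L\in\mathbb N$ put $\rho(v)=\max(0,1-\operatorname{ht}(v)/L)$ for $v\in V_0$ and
$$\bar S(v)=\rho(v)\,\frac1N\sum_A\operatorname{sgn}A(v)\ \ (v\in V_0),\qquad\bar S=0\ \text{ on }\mathbb R\setminus V_0 .$$
Let $\eta(x)=\min\big(1,\varsigma e^{\kappa\operatorname{dist}(x,I_2)}\big)$ and $\chi=1-\eta$. Then $\eta\ge\varsigma$, $\eta=\varsigma$ on $I_2$, and $\chi=0$ off $I_3$. As $\log\eta$ is $\kappa$-Lipschitz, for $|t|\le k\delta$ the ratio $\eta(x+t)/\eta(x)$ lies between $e^{-\kappa k\delta}$ and $e^{\kappa k\delta}=1+\frac1{2\Lambda}$, so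
$$\Lambda|\eta(x+t)-\eta(x)|\le\tfrac12\eta(x)\qquad(|t|\le k\delta). \tag{10}$$
Finally
$$F_0=\chi\bar S+\varsigma M .$$

**Properties.** (i) The support of $M$ lies in $I+[-2\delta,2\delta]\subset I_2$. Only finitely many $v$ have $\operatorname{ht}(v)<L$. So $F_0$ has finite support, contained in $I_3\cap V_0$.

(ii) By (6) and $\operatorname{ht}(x_i)=0$, $F_0(x_i)=(1-\varsigma)s_i+\varsigma s_i=s_i$.

(iii) $|F_0|\le1-\varsigma$ off $X$. Away from the $Y_{ij}$ this is $\chi\le1-\varsigma$. At $Y_{ij}$ we have $F_0=s_j\big((1-\varsigma)\rho-\varsigma\beta\big)$ with $0\le\rho\le1$ and $\varsigma\beta\le1-\varsigma$. In particular $|F_0|\le1$ everywhere.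

(iv) Replacing all $s_i$ by $-s_i$ turns $A_0,A_l,A_\pm$ into $-A_0,-A_l,-A_\mp$ and $M$ into $-M$, hence $F_0$ into $-F_0$. So an upper bound for $D_hF_0(x)$ that is proved for both alternating choices of signs is also a bound for $|D_hF_0(x)|$.

## 6. Progressions on which all the maps agree

This lemma shows that the family is rich enough. It is the only place where the weights $\beta$ and the spacing $\frac23\delta$ are used in earnest.

**Lemma 4.** Let $y_j=v+jw$ $(|j|\le k)$, $v,w\in V$, $0<|w|\le\delta$, and suppose that $D\big((\operatorname{sgn}A(y_j))_j\big)=1$ for all $A$ in the family. Then $D_wM(v)\le1$ if $v\in X$, and $D_wM(v)\le a_1$ if $v\notin X$.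

**Proof.** Write $v_l=u_l(v)$, $w_l=u_l(w)$.

**Step 1: what the hypothesis says.** By Lemma 3, for every $A$ we have $A(v)>0$, and $A(v-w)<0$ or $A(v+w)<0$. From $A_0$: $A_0(v)>0$. From $A_l$: $v_l\ge0$. From $A_+$ and $A_-$: $\sum_iq_i(v)=1$. Moreover one of $A_l(v\pm w)$ is negative, so $v_l-w_l\le0$ or $v_l+w_l\le0$. Thus
$$|w_l|\ge v_l\ge0\quad\text{for all } l. \tag{11}$$
We now list the possible contributions $(-1)^ja_jM(p)$ of points $p=y_j$ in the support of $M$.

**Step 2: indices $|j|\ge2$ contribute nothing positive.** If $u_l(p)=0$, then $v_l=-jw_l$, so $v_l=|j||w_l|\ge2v_l$ by (11), and $v_l=w_l=0$. Hence $v$ lies in the span of the $x_l$ that occur in $p$.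

- $p=x_m$. Then $v$ is a multiple of $x_m$ with coordinate sum $1$, so $v=x_m=p$ and $jw=0$, contradicting $w\ne0$. This does not occur.
- $p=Y_{il}$ with $s_l=+1$, $s_i=-1$. Put $\mathbf{d}=x_l-x_i$. We have $v\in\operatorname{span}(x_i,x_l)$ with coordinate sum $1$ and $-q_i(v)=v_i\ge0$, so $v=x_l+t\mathbf{d}$ with $t\ge0$. Since $p=x_l+2\mathbf{d}$, $jw=(2-t)\mathbf{d}$. In coordinate $l$, $v_l=1+t$, and (11) gives $|2-t|\ge|j|(1+t)\ge2+2t$. For $t\ge2$ this is impossible; for $t<2$ it forces $t=0$ and then $|j|=2$. The contribution is $a_2\cdot(-\beta)<0$.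
- $p=Y_{il}$ with $s_l=-1$, $s_i=+1$. Put $\mathbf{d}'=x_i-x_l$. As before (now $-q_l(v)=v_l\ge0$) $v=x_i+t\mathbf{d}'$ with $t\ge0$. Here $p=x_i-3\mathbf{d}'$ and $jw=-(3+t)\mathbf{d}'$. In coordinate $i$, (11) gives $3+t\ge|j|(1+t)$, so $|j|\le3$. If $|j|=2$, then $|w|=\frac{3+t}2|\mathbf{d}'|\ge\frac32|\mathbf{d}'|>\delta$, impossible. If $|j|=3$, the contribution is $(-1)^3a_3\cdot\beta<0$.

**Step 3: indices $|j|=1$.**

- $p=Y_{il}$ with $s_l=+1$ does not occur. Suppose it does. First let $l'\ne i,l$ and suppose $v_{l'}>0$. Then $u_{l'}(y_j)=0$ and $A_0(y_j)=5>0$, so $A_{l'}(y_j)>0$. Since $y_{-j}=2v-y_j$, $u_{l'}(y_{-j})=2v_{l'}>0$ and $A_{l'}(y_{-j})>0$. So neither of $A_{l'}(v\pm w)$ is negative, contradicting Step 1. Hence $v_{l'}=0$ for all $l'\ne i,l$, and $w_{l'}=0$ because $u_{l'}(p)=0$. As in Step 2, $v=x_l+t\mathbf{d}$, $t\ge0$, $jw=(2-t)\mathbf{d}$, and (11) in coordinate $l$ gives $|2-t|\ge1+t$. This is impossible for $t\ge2$, and for $t<2$ it says $t\le\frac12$. Then $|w|=(2-t)|\mathbf{d}|\ge\frac32|\mathbf{d}|>\delta$,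 a contradiction.
- $p=Y_{il}$ with $s_l=-1$: the contribution is $-a_1\beta<0$.
- $p=x_m$ with $s_m=+1$: the contribution is $-a_1<0$.
- $p=x_m$ with $s_m=-1$: the contribution is $+a_1$. This occurs for at most one of $j=\pm1$. Indeed if $y_1=x_m$ and $y_{-1}=x_{m'}$ with $s_m=s_{m'}=-1$, then $m\ne m'$ because $w\ne0$, and $v=\frac12(x_m+x_{m'})$ has $v_m=-\frac12<0$, a contradiction.

**Step 4: the center.** If $v=Y_{il}$, then $s_l=+1$ because $A_0(v)>0$, and the contribution is $-\beta<0$. If $v=x_m$, then $s_m=+1$ for the same reason, and the contribution is $1$.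

**Step 5: the sum.** If $v\notin X$, the only possible positive contribution is one $+a_1$, so $D_wM(v)\le a_1$. Let $v=x_m$. Then $D_wM(v)\le1$ unless some $y_j=x_i$ with $j=\pm1$, $s_i=-1$. In that case $|x_m-x_i|=|w|\le\delta$, so $x_i$ and $x_m$ are consecutive. As $k\ge2$, the point $y_{-2j}=x_m+2(x_m-x_i)=Y_{im}$ belongs to the progression, and since $s_m=+1$ it contributes $-a_2\beta=-2a_1$. So $D_wM(v)\le1+a_1-2a_1<1$. $\square$

The compensation in Step 5 uses $a_2>0$. So the argument says nothing about $r=2$, and it does not apply to odd $r$.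

## 7. Differences of $F_0$

We now prove for $F_0$, up to $O(1/L)$, the two bounds that made Proposition 1 work. The device is this: along a progression in $V_0$ the weights $\rho(y_j)$ agree up to $1/L$, with at most one exceptional index, whose weight is larger. The excess at that index behaves like an isolated spike.

**Lemma 5.** Let $C_1=\Lambda+2$. For all $x\in\mathbb R$ and $0<|h|\le\delta$,
$$|D_hF_0(x)|\le1+\frac{C_1}L,\qquad\text{and}\qquad|D_hF_0(x)|\le1-c\varsigma+\frac{C_1}L\ \text{ if } x\notin X .$$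

**Proof.** By property (iv) it suffices to bound $D_hF_0(x)$ from above, for both alternating choices of signs. Let $y_j=x+jh$.

**Step 1: at most one $y_m$ lies in $V_0$.** Then $|D_hF_0(x)|\le a_m|F_0(y_m)|$, or it is $0$. By (ii), (iii) this is $\le1$ if $m=0$ and $x\in X$, $\le1-\varsigma$ if $m=0$ and $x\notin X$, and $\le a_1=1-c$ if $m\ne0$ (then $x\notin V_0$, so $x\notin X$). All this is within the claim.

**Step 2: isolating one index.** Otherwise all $y_j$, and $x,h$, lie in $V_0$ by (9). Let $e$ be an index of minimal height, $K=\min_{j\ne e}\operatorname{ht}(y_j)$, $\rho^*=\max(0,1-K/L)$, $\rho_j=\rho(y_j)$. Two indices have height $\le K$, so by (9) $\operatorname{ht}(y_j)\in\{K,K+1\}$ for $j\ne e$. Hence $|\rho_j-\rho^*|\le\frac1L$ for $j\ne e$, while $\rho_e\ge\rho^*$. Write $\sigma_j^A=\operatorname{sgn}A(y_j)$, $\bar\sigma_j=\frac1N\sum_A\sigma_j^A$, $\chi_j=\chi(y_j)$, $\eta_j=\eta(y_j)$. Replacing $\rho_j$ by $\rho^*$ for $j\ne e$ gives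
$$D_h(\chi\bar S)(x)=\rho^*\frac1N\sum_A\sum_j(-1)^ja_j\chi_j\sigma_j^A+(\rho_e-\rho^*)(-1)^ea_e\chi_e\bar\sigma_e+\mathrm{err},\qquad|\mathrm{err}|\le\frac\Lambda L. \tag{12}$$

**Step 3: no $y_j$ lies in the support of $M$.** Here $x\notin X$ and $D_hF_0(x)=D_h(\chi\bar S)(x)$. By Lemma 3 and (10) each inner sum in (12) equals
$$\chi_0D(\sigma^A)+\sum_j(-1)^ja_j(\chi_j-\chi_0)\sigma_j^A\le\chi_0+\Lambda\max_j|\eta_j-\eta_0|\le1-\eta_0+\tfrac12\eta_0\le1-\tfrac12\varsigma .$$
Also $a_e\chi_e|\bar\sigma_e|\le\max(1-\varsigma,a_1)$ (distinguish $e=0$ and $e\ne0$). The weights $\rho^*$ and $\rho_e-\rho^*$ are nonnegative with sum $\rho_e\le1$. So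
$$D_hF_0(x)\le\max\big(1-\tfrac\varsigma2,\,1-\varsigma,\,a_1\big)+\frac\Lambda L\le1-c\varsigma+\frac\Lambda L ,$$
because $c\le\frac12$ and $a_1=1-c$.

**Step 4: some $y_j$ lies in the support of $M$; the full-weight quantity.** Let $H$ be the nonempty set of such $j$. The support of $M$ lies in $I+[-2\delta,2\delta]$, so all $y_j\in I_2$ and all $\chi_j=1-\varsigma$. Let $\Theta=\frac1N\sum_AD(\sigma^A)$, so $|\Theta|\le1$. By (12)
$$D_hF_0(x)=(1-\varsigma)\big[\rho^*\Theta+(\rho_e-\rho^*)(-1)^ea_e\bar\sigma_e\big]+\varsigma D_hM(x)+\mathrm{err}',\qquad|\mathrm{err}'|\le\frac\Lambda L. \tag{13}$$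
Put $Q=(1-\varsigma)\Theta+\varsigma D_hM(x)$. We claim
$$Q\le1,\qquad\text{and}\qquad Q\le1-c\varsigma\ \text{ if } x\notin X. \tag{14}$$
If $D(\sigma^A)=1$ for all $A$, then $\Theta=1$, and Lemma 4 with $v=x$, $w=h$ gives $Q\le1$, respectively $Q\le1-\varsigma+\varsigma a_1=1-c\varsigma$ if $x\notin X$. Otherwise, by Lemma 3, some $D(\sigma^A)\le1-\vartheta$ and the others are $\le1$, so $\Theta\le1-\frac\vartheta N$. As $|M|\le\beta$, $|D_hM(x)|\le\Lambda\beta$, and by (7)
$$Q\le1-\frac\vartheta N+\varsigma\Lambda\beta=1-\varsigma(\Lambda\beta+1)+\varsigma\Lambda\beta=1-\varsigma\le1-c\varsigma .$$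

**Step 5: two indices have height $\le1$.** Then $K\le1$ and $1-\frac1L\le\rho^*\le\rho_e\le1$. By (13)
$$D_hF_0(x)=Q+(1-\varsigma)(\rho^*-1)\Theta+(1-\varsigma)(\rho_e-\rho^*)(-1)^ea_e\bar\sigma_e+\mathrm{err}'\le Q+\frac{\Lambda+2}L ,$$
and (14) gives the claim.

**Step 6: only one index has height $\le1$.** Points in the support of $M$ have height $\le1$, so $H=\{m\}$ for one $m$; and $\operatorname{ht}(y_e)\le\operatorname{ht}(y_m)\le1$ gives $e=m$. Now $\rho_m\ge1-\frac1L$ and $D_hM(x)=(-1)^ma_mM(y_m)$. Writing $\varsigma D_hM=\rho^*\varsigma D_hM+(1-\rho^*)\varsigma D_hM$ in (13),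
$$D_hF_0(x)=\rho^*Q+(1-\varsigma)(\rho_m-\rho^*)(-1)^ma_m\bar\sigma_m+(1-\rho^*)\varsigma(-1)^ma_mM(y_m)+\mathrm{err}'.$$
Replacing $\rho_m$ by $1$ costs at most $\frac1L$, hence
$$D_hF_0(x)\le\rho^*Q+(1-\rho^*)(-1)^ma_m\big[(1-\varsigma)\bar\sigma_m+\varsigma M(y_m)\big]+\frac{\Lambda+1}L .$$
By (6), the bracket is $s_i$ if $y_m=x_i$, and $s_j(1-\varsigma-\varsigma\beta)$ if $y_m=Y_{ij}$; the latter has modulus $\le1-\varsigma$, since $\varsigma\beta\le1-\varsigma$. So $a_m|[\cdot]|$ is $\le1$ if $m=0$ and $x\in X$; it is $\le1-\varsigma$ if $m=0$ and $x\notin X$; and it is $\le a_1=1-c$ if $m\ne0$, in which case $0\notin H$ and $x\notin X$. All three bounds, combined with (14) in the convex combination with weights $\rho^*$ and $1-\rho^*$, give the claim. $\square$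

## 8. Spikes with a logarithmic profile

We now replace each point of the support of $F_0$ by a continuous spike. A difference of the new function may pass near several spikes, at a different offset from each center. With a hat profile the values along the progression would be multiplied by quite different factors, and the bounds of Lemma 5 would be lost. We want all factors but one to be nearly equal, just as for $\rho$. A profile that is affine in $\log t$ achieves this, since multiplying $t$ by a bounded factor hardly changes it.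

**Step 1: widths.** Keep $L$ fixed. Let $Z=\operatorname{supp}F_0$, a finite set with $X\subset Z\subset I_3$, and let
$$\mathcal H=\Big\{\frac{y-y'}i:\ y,y'\in Z,\ 1\le|i|\le2k\Big\}.$$
Choose $\nu\in(0,\delta)$ so small that

- distinct points of $Z$ are more than $(4k+4)\nu$ apart;
- distinct elements of the finite set $\mathcal H$ differ by more than $4\nu$;
- no element of $\mathcal H$ has modulus in $(\delta,\delta+2\nu]$.

**Step 2: the profile.** For $\tau\in(0,1)$ choose $0<\nu_0<\nu$ with $\frac{\log(4k+2)}{\log(\nu/\nu_0)}\le\tau$ and put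
$$\psi(t)=\min\Big(1,\max\Big(0,\frac{\log(\nu/t)}{\log(\nu/\nu_0)}\Big)\Big)\ (t>0),\qquad\psi(0)=1 .$$
Then $\psi$ is continuous and nonincreasing, $\psi=1$ on $[0,\nu_0]$, $\psi=0$ on $[\nu,\infty)$, and $\psi(t)-\psi((4k+2)t)\le\tau$ for $t\ge0$.

**Step 3: the function.** Let $F_1(x)=\sum_{y\in Z}F_0(y)\psi(|x-y|)$. It vanishes off $I_3+[-\nu,\nu]$, an interval of length $<2\pi$ by (8); extend it $2\pi$-periodically. By (8) and $\nu<\delta$, the translates of this interval by $2\pi\mathbb Z$ are separated by gaps longer than $2k\delta$. So for $|h|\le\delta$ the points $x+jh$, $|j|\le k$, meet at most one translate, and after shifting $x$ by a multiple of $2\pi$ we may compute $D_hF_1(x)$ with the function on the line. Also $F_1(x_i)=F_0(x_i)=s_i$.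

**Step 4: all factors but one nearly agree.** Let $o_j=p+j\mu$ for $j$ in a set $J'$ of integers in $[-k,k]$ with $|J'|\ge2$. Let $m'\in J'$ minimize $|o_j|$, and put $\varrho=\min_{j\in J',\,j\ne m'}|o_j|$, $\psi_j=\psi(|o_j|)$, $\psi^*=\psi(\varrho)$. Then
$$\psi^*-\tau\le\psi_j\le\psi^*\ \ (j\in J'\setminus\{m'\}),\qquad\psi_{m'}\ge\psi^*. \tag{15}$$
Indeed let $\varrho=|o_{j_1}|$ with $j_1\ne m'$. Then $|\mu|\le|o_{j_1}-o_{m'}|\le2\varrho$, so $\varrho\le|o_j|\le\varrho+2k\cdot2\varrho=(4k+1)\varrho$ for $j\ne m'$. Now use monotonicity and the last property of $\psi$.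

**Lemma 6.** For all $x$ and $0<|h|\le\delta$ we have $|D_hF_1(x)|\le1+\frac{C_1}L+2\Lambda\tau$. If $\operatorname{dist}(x,X+2\pi\mathbb Z)\ge\nu$, then $|D_hF_1(x)|\le1-c\varsigma+\frac{C_1}L+2\Lambda\tau$.

**Proof.** Call $x$ far if $\operatorname{dist}(x,X+2\pi\mathbb Z)\ge\nu$. Work on the line. Let $J$ be the set of $j$, $|j|\le k$, such that $|x+jh-y|<\nu$ for some $y\in Z$; this $y=y_j$ is unique. For $j\notin J$, $F_1(x+jh)=0$. If $J=\emptyset$, then $D_hF_1(x)=0$.

**One index.** Let $J=\{m'\}$. Then $|D_hF_1(x)|\le a_{m'}|F_0(y_{m'})|\le1$. If $x$ is far and $m'=0$, then $y_0\notin X$ and the bound is $1-\varsigma$; if $m'\ne0$, it is $a_1$. Both are $\le1-c\varsigma$.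

**Several indices: a common step.** Let $|J|\ge2$. For $i\ne j$ in $J$ the quotient $(y_j-y_i)/(j-i)\in\mathcal H$ differs from $h$ by less than $2\nu$. So any two of these quotients differ by less than $4\nu$, and by the choice of $\nu$ they all equal one number $h'$, with $|h-h'|<2\nu$.

**The case $h'=0$: one spike met several times.** All $y_j$, $j\in J$, equal one $y$, and $|h|<2\nu$. All points $x+jh$, $|j|\le k$, are within $\nu+2k\cdot2\nu=(4k+1)\nu$ of $y$, hence at distance $>3\nu$ from all other points of $Z$. So $F_1(x+jh)=F_0(y)\psi(|x+jh-y|)$ for all $|j|\le k$. Apply (15) with $o_j=x-y+jh$ and $J'=\{-k,\dots,k\}$. Since $\sum(-1)^ja_j=0$, we may subtract $\psi^*$ from all factors: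
$$|D_hF_1(x)|\le|F_0(y)|\,a_{m'}(\psi_{m'}-\psi^*)+\Lambda\tau\le1+\Lambda\tau .$$
Let $x$ be far. If $m'\ne0$, the bound is $a_1+\Lambda\tau$. If $m'=0$, then $|x-y|=|o_0|\le|o_j|<\nu$ for $j\in J$, so $y\notin X$ and the bound is $1-\varsigma+\Lambda\tau$.

**The case $h'\ne0$: a nearby exact progression.** We have $|h'|<\delta+2\nu$, hence $|h'|\le\delta$ by the third condition on $\nu$. Put $x'=y_i-ih'$, which does not depend on $i\in J$, and $J'=\{j:|j|\le k,\ x'+jh'\in Z\}\supset J$. Put $y_j=x'+jh'$ for $j\in J'$, consistently with the previous notation, and $o_j=x+jh-y_j=(x-x')+j(h-h')$. For $j\in J'\setminus J$ we have $|o_j|\ge\nu$, so $\psi_j=0$. Thus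
$$D_hF_1(x)=\sum_{j\in J'}(-1)^ja_jF_0(y_j)\psi_j .$$
Since $F_0(x'+jh')=0$ for $|j|\le k$, $j\notin J'$, replacing $\psi_j$ by $\psi^*$ for $j\ne m'$ and using (15) gives
$$D_hF_1(x)=\psi^*D_{h'}F_0(x')+(\psi_{m'}-\psi^*)(-1)^{m'}a_{m'}F_0(y_{m'})+\mathrm{err},\qquad|\mathrm{err}|\le\Lambda\tau. \tag{16}$$
The weights $\psi^*$ and $\psi_{m'}-\psi^*$ are nonnegative with sum $\psi_{m'}\le1$. Lemma 5 for $x',h'$ and $|a_{m'}F_0|\le1$ give the first claim.

Let $x$ be far. If $x'\notin X$, then $|D_{h'}F_0(x')|\le1-c\varsigma+\frac{C_1}L$ by Lemma 5. Also $|a_{m'}F_0(y_{m'})|\le\max(1-\varsigma,a_1)\le1-c\varsigma$, because for $m'=0$ we have $y_0=x'\notin X$. So (16) gives the second claim. If $x'\in X$, then $0\in J'$, $|o_0|=|x-x'|\ge\nu$ and $\psi_0=0$. Since $|o_j|<\nu$ for $j\in J\ne\emptyset$, we have $m'\ne0$, and (15) for the index $0$ gives $\psi^*\le\psi_0+\tau=\tau$. As $|D_{h'}F_0|\le\Lambda$, (16) yields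
$$|D_hF_1(x)|\le\tau\Lambda+a_1+\Lambda\tau\le1-c\varsigma+2\Lambda\tau .\qquad\square$$

## 9. Adding the linear function: proof of the Theorem

We repeat Step 4 of Proposition 1, now with the smaller gap $c\varsigma$. Here $s_i=(-1)^i$ again. Put
$$\varepsilon=\frac{c\varsigma}{\Lambda\|g\|},\qquad F=F_1+\varepsilon g\in C .$$
The numbers $\varsigma,\varepsilon,m_g$ and the function $g$ were fixed before $L$ and $\tau$, and do not depend on them.

**Upper bound for the modulus.** Let $0<|h|\le\delta$. If $\operatorname{dist}(x,X+2\pi\mathbb Z)<\nu<\delta$, then $D_hg(x)=0$ by (4), and $|D_hF(x)|\le1+\frac{C_1}L+2\Lambda\tau$ by the first part of Lemma 6. Otherwise $|\varepsilon D_hg(x)|\le\varepsilon\Lambda\|g\|=c\varsigma$, and the second part of Lemma 6 gives the same bound. By (1),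
$$\omega_r(F,\delta)\le\binom{2k}k\Big(1+\frac{C_1}L+2\Lambda\tau\Big).$$

**Lower bound for the error.** By (3), $F_1(x_i)=s_i$ and $\sum\lambda_is_i=\sum|\lambda_i|=1$,
$$E_{n-1}(F)\ge\sum_i\lambda_iF(x_i)=1+\varepsilon m_g .$$
In particular $F$ is not constant.

**Limit.** Hence $K_{n,r}(\delta)\ge(1+\varepsilon m_g)\big/\big(\binom{2k}k(1+\frac{C_1}L+2\Lambda\tau)\big)$ for all $L\in\mathbb N$ and $\tau\in(0,1)$. Letting $L\to\infty$ and $\tau\to0$,
$$K_{n,r}\Big(\frac{\alpha\pi}n\Big)\ge(1+\varepsilon m_g)\binom{2k}k^{-1}>\gamma_r^* .$$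
This holds for every $n\ge n_0(r,\alpha)$ and proves the Theorem. With $\alpha=1$, $\sup_nK_{n,r}(\frac\pi n)>\gamma_r^*$ for every even $r\ge4$, and the conjecture is disproved. $\blacksquare$
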